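# Transverse knots with the same knot type and self-linking number but different branched covers

## The unknots $U_1, U_2, U_3$ and what lies above them

Regard $S^3$ as the unit sphere in $\mathbb C^2$, with $z_1=r_1e^{i\theta}$ and $z_2=r_2e^{i\psi}$. The standard contact structure $\xi_{std}$ is the kernel of
$$\alpha=r_1^2\,d\theta+r_2^2\,d\psi .$$
(After removing a point this is the familiar $\ker(dz-y\,dx)$ on $\mathbb R^3$.) Let $A=\{r_1=0\}$, oriented by $\psi$, and $O=\{r_2=0\}$, oriented by $\theta$. They form a Hopf link with $lk(A,O)=1$. Put $\rho=r_2/r_1$. Away from $A$,
$$\xi_{std}=\ker(d\theta+\rho^2\,d\psi),$$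
and the orientation is $(\rho,\psi,\theta)$. The sets $\theta=const$ are discs with polar coordinates $(\rho,\psi)$; they are the pages of an open book with binding $A$. A knot is transverse if $\alpha\ne0$ along it. All our knots are oriented so that $\alpha>0$ on their tangent vectors.

For $k\ge1$ consider the curve
$$U_k:\qquad \rho=\rho_0,\quad \theta=kt,\quad \psi=-t,\qquad t\in[0,2\pi].$$
Since $d\theta+\rho^2d\psi$ takes the value $k-\rho_0^2$ on its velocity, $U_k$ is transverse exactly when $\rho_0^2<k$. It winds once, backwards, around the solid torus $\{\rho\ge\rho_0\}$ with core $A$, so smoothly it is isotopic to $A$ reversed: every $U_k$ is an unknot. With $\theta$ as time, $U_k$ is a closed braid: $k$ points on a circle in the page which turn by $-1/k$ of a full turn while $\theta$ runs once around. For $k=1$ this is the trivial braid on one strand. For $k=2$ it is $\sigma_1^{-1}$. For $k=3$ it is conjugate to $\sigma_1^{-1}\sigma_2^{-1}$. In general it has exponent sum $-(k-1)$. The self-linking number of a closed $m$-braid with exponent sum $e$ is $e-m$, so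
$$sl(U_k)=-(k-1)-k=1-2k:\qquad sl(U_1)=-1,\quad sl(U_2)=-3,\quad sl(U_3)=-5 .$$

Now pass to cyclic covers of $S^3$ branched over these knots. The cover is fibered by the $p$-fold covers of the pages, branched at the points where the knot meets them.

For $U_1$ the page is a disc with one marked point. Its $p$-fold cyclic cover is again a disc and the monodromy is the identity. The cover is $S^3$ with the open book with disc pages, that is, the standard tight sphere, for every $p$.

For $U_2$ and $p=2$ the page is a disc $D$ with two marked points. Cut $D$ along an arc $\kappa$ separating them. Each half is a disc with one branch point, so its double cover is a disc. Gluing these two discs along the two lifts of $\kappa$ gives an annulus. To see what $\sigma_1$ lifts to, look at its square. The full twist $\sigma_1^2$ is supported in a collar of $\partial D$. This collar lifts to two disjoint copies of itself, because the boundary loop runs around two branch points. So the lift of $\sigma_1^2$ is one right-handed twist along each boundary component, that is, $\mathcal D^2$, where $\mathcal D$ is the right-handed Dehn twist along the core. The mapping class group of the annulus rel boundary is infinite cyclic,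 generated by $\mathcal D$, so $\sigma_1$ lifts to $\mathcal D$. Hence $\sigma_1^{-1}$ lifts to the left-handed twist $\mathcal D^{-1}$, which pushes each lift of $\kappa$ to its left. By a theorem of Honda, Kazez and Matić (Fact 3 below) the double cover over $U_2$ is overtwisted.

So two transverse unknots, $U_1$ and $U_2$, have contact covers that differ. But they already differ downstairs, since $sl(U_1)\ne sl(U_2)$. Does the branched cover see anything beyond the knot type and $sl$?

## Do the knot type and $sl$ determine the contact branched cover?

Let $L\subset(S^3,\xi_{std})$ be transverse and $p\ge2$. The $p$-fold cyclic cover $M_p(L)$ branched over $L$ carries a natural contact structure. Away from the branch curve it is the pull-back of $\xi_{std}$. Near $L$ one has $\xi_{std}=\ker(d\zeta+r^2d\vartheta)$ in suitable coordinates, and in polar coordinates $(r,\vartheta')$ upstairs, with $\vartheta=p\vartheta'$, the lifted structure is $\ker(d\zeta+p\,r^2d\vartheta')$.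

The question, from Harvey, Kawamuro and Plamenevskaya, "On Transverse Knots and Branched Covers" (arXiv:0712.1557), is this. Let $L_1,L_2$ be smoothly isotopic with $sl(L_1)=sl(L_2)$, and fix $p\ge 2$. Are $M_p(L_1)$ and $M_p(L_2)$ contactomorphic? We shall prove that they need not be, for any $p$.

**Theorem.** For all integers $P\ge2$, $d\ge1$ there are transverse knots $L_1,L_2\subset(S^3,\xi_{std})$ with the same smooth knot type and $sl(L_1)=sl(L_2)$ such that for every $p\in\{2,\dots,P\}$ the $p$-fold cyclic cover branched over $L_1$ is universally tight and weakly symplectically fillable, while the one branched over $L_2$ is overtwisted. Moreover $sl(L_1)\le\overline{sl}-2d$, where $\overline{sl}$ is the maximal self-linking number of the knot type.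

Taking $P=p$ gives, for every $p\ge2$, a pair whose $p$-fold covers are not contactomorphic.

A contact structure is overtwisted if it contains an embedded disc tangent to the contact planes along its boundary, and tight otherwise. It is universally tight if its pull-back to the universal cover is tight; in particular it is then tight, since an overtwisted disc lifts. It is weakly symplectically fillable if the manifold is the oriented boundary of a compact symplectic manifold $(W,\omega)$ with $\omega>0$ on the contact planes.

## Closed braids, lifted monodromy, right-veering maps, boundary twisting

**Self-linking.** The plane field $\xi_{std}$ is oriented, by $d\alpha$, and trivial. Let $v$ be a nowhere zero section of it over $S^3$. Then $sl(L)=lk(L,L^v)$, where $L^v$ is the push-off of $L$ along $v$.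

**Closed braids.** A closed braid about $A$ is a link in $S^3\setminus A$ on which $d\theta>0$; it is a motion of points in the page. It is transverse if and only if $d\theta+\rho^2d\psi>0$ along it. If so, all the rescalings $\rho\mapsto s\rho$ with $0<s\le1$ are transverse too, because $d\theta+s^2\rho^2d\psi$ is a convex combination of $d\theta>0$ and $d\theta+\rho^2d\psi>0$. A transverse closed braid is therefore transversely isotopic to the standard closure of its braid near $O$.

Counterclockwise motion in the page gives positive crossings. We view $B_m$ as the mapping class group, rel boundary, of a disc $D$ with $m$ marked points: extend the motion to an ambient isotopy rel $\partial D$ and take the time-one map. The counterclockwise half-turn exchange of neighboring points is the right-handed half twist $\sigma_i$. Write $e$ for the exponent sum, and $\Delta_m^2$ for the full right-handed twist in a collar of $\partial D$.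

**Fact 1 (Bennequin).** Every transverse link is a closed braid. The closure of $\beta\in B_m$ has $sl=e(\beta)-m$. A transverse stabilization of the closure of $\gamma\in B_n$ is the closure of $\gamma\sigma_n^{-1}\in B_{n+1}$; it has the same smooth type, and $sl$ is smaller by $2$.

For example, $U_2$ is a stabilization of $U_1$, and $U_3$ is a stabilization of $U_2$. Also $sl(O)=0-1=-1$, and $sl(A)=-1$, since exchanging $z_1$ and $z_2$ preserves $\alpha$ and takes $O$ to $A$.

**Fact 2 (Harvey–Kawamuro–Plamenevskaya).** Let $L$ be the closure of $\beta\in B_m$. The contact structure on $M_p(L)$ is supported by the open book $(\Sigma_p,\tilde\beta)$. Here $\Sigma_p\to D$ is the $p$-fold cyclic cover branched at the $m$ marked points, given by sending every counterclockwise meridian to $1\in\mathbb Z/p$, and $\tilde\beta$ is the lift of $\beta$ that fixes $\partial\Sigma_p$ pointwise.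

Such a lift exists. Indeed $\beta$ preserves the homomorphism to $\mathbb Z/p$, so it lifts and its lifts commute with the deck group. Take the lift fixing one point of $\partial\Sigma_p$. It covers the identity of $\partial D$, so it is the identity on that boundary component. The deck group permutes the boundary components transitively and commutes with the lift, so the lift is the identity on all of $\partial\Sigma_p$. By uniqueness, the lift of a composition is the composition of the lifts. Note also that $\partial D$ maps to $m\in\mathbb Z/p$, so $\partial\Sigma_p$ is connected when $\gcd(m,p)=1$.

**Right-veering maps.** Let $a,b$ be properly embedded directed arcs in a surface $S$ with the same endpoints, isotoped rel endpoints to meet in as few points as possible. If they are not isotopic, $b$ lies strictly to the right (left) of $a$ if at the common starting point it leaves on the right (left) of $a$, as seen by a traveler on $a$. A diffeomorphism $h$ of $S$ rel $\partial S$ is right-veering if, for every such arc $a$, $h(a)$ is strictly to the right of $a$ or isotopic to it.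

Example: on the annulus, $\mathcal D$ is right-veering and $\mathcal D^{-1}$ is not.

**Pseudo-Anosov maps and the twist coefficient.** A pseudo-Anosov map $\phi$ preserves a transverse pair of singular measured foliations, scaling their measures by $\lambda$ and $\lambda^{-1}$, $\lambda>1$. The singularities have at least three prongs at interior points, and at least one prong at marked points and at boundary components. Let $S$ have connected boundary, possibly with marked points, and let $g$ (rel $\partial S$) be freely isotopic to $\phi$. Let the stable foliation have $q\ge1$ prongs at $\partial S$. Choose a collar whose circles carry a coordinate in $\mathbb R/\mathbb Z$, so that on the inner edge the prongs sit at the multiples of $1/q$ and $\phi$ acts by a rotation. Isotope $g$ rel $\partial S$ so that $g=\phi$ outside the collar and $g$ rotates the circles of the collar. The fractional Dehn twist coefficient $c(g)$ is the rotation performed across the collar, in full turns, with the right-handed direction counted positive. It does not depend on the choices, is invariant under conjugation, and satisfies $c(g^{-1})=-c(g)$. Composing with a right-handed boundary twist adds $1$.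

Example: let $x=\sigma_1\sigma_2^{-1}\in B_3$. It is pseudo-Anosov, since its lift to the double cover $\Sigma_2$, a torus with one boundary component, acts on $H_1$ by $\begin{pmatrix}1&1\\0&1\end{pmatrix}\begin{pmatrix}1&0\\1&1\end{pmatrix}$, of trace $3$. Conjugation by the half turn $\Delta_3$ exchanges $\sigma_1$ and $\sigma_2$, hence takes $x^{-1}=\sigma_2\sigma_1^{-1}$ to $\sigma_1\sigma_2^{-1}=x$. So $c(x)=c(x^{-1})=-c(x)$, which gives $c(x)=0$, and $c(\Delta_3^{2N}x)=N$.

**Fact 3 (Honda–Kazez–Matić, *Right-veering diffeomorphisms of compact surfaces with boundary I*).** (a) A contact structure is tight if and only if all its supporting open books have right-veering monodromy. (b) If $h$ is freely isotopic to a pseudo-Anosov map and $\partial S$ is connected, then $h$ is right-veering if and only if $c(h)>0$.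

**Fact 4 (Honda–Kazez–Matić, *Right-veering diffeomorphisms … II*).** If $\partial S$ is connected, $h$ is freely isotopic to a pseudo-Anosov map and $c(h)\ge1$, then the contact structure supported by $(S,h)$ is isotopic to a perturbation of a taut foliation. Hence it is universally tight and weakly fillable.

**Fact 5 (Kerékjártó, Eilenberg).** A periodic $m$-braid is conjugate to a power of $\delta$, the rotation of $m$ points on a circle by $2\pi/m$, or of $\varepsilon$, the rotation of $m-1$ points on a circle about a fixed central marked point. Here $e(\delta)=m-1$.

## Why positive braids cannot supply $L_1$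

Fact 3(a) and the left-handed twist above suggest taking for $L_2$ a transverse stabilization; we shall prove that its covers are all overtwisted. Then $sl(L_2)\le\overline{sl}-2$, so $L_1$ must be a transverse knot whose self-linking number is not maximal and whose covers are nevertheless tight.

The first thing to try for a tight cover is a positive word in the $\sigma_i$. This fails on the other requirement. If $\beta\in B_m$ is a positive word of length $e$ whose closure is a knot, then $m$ discs joined by $e$ half-twisted bands form a Seifert surface $F$ with $\chi(F)=m-e=1-2g(F)$, and
$$sl=e-m=2g(F)-1 .$$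
Bennequin's inequality says that every transverse knot of this smooth type has $sl\le2g-1$, where $g\le g(F)$ is the genus of the knot. So the closure of a positive word always has maximal $sl$.

Hence $\beta$ must contain negative crossings, and two problems remain:

1. Show that the lifted monodromy has $c\ge1$, although the word is not positive.
2. Show that $sl(L_1)$ is not maximal without displaying $L_1$ as a stabilization, because then its covers would be overtwisted.

For the first we use a lemma on a single arc, which sees only one letter of the word. For the second we find a solid torus containing $L_1$ that embeds into $S^3$ in a second, contact-geometrically different way.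

## One half twist moves an arc strictly to one side in every cover

Let $D$ have marked points $p_1,\dots,p_{n+1}$, and let $D'\subset D$ be a disc containing $p_1,\dots,p_n$ but not $p_{n+1}$. Let $\kappa\subset D\setminus D'$ be a properly embedded arc cutting off $p_{n+1}$ and crossing once the arc from $p_n$ to $p_{n+1}$ that defines $\sigma_n$. Direct $\kappa$ from $s$ to $t$ so that $p_{n+1}$ lies on the left of the traveler. Let $p\ge2$ and let $\tilde\kappa$ be a lift of $\kappa$ to $\Sigma_p$, running from $\tilde s$ to $\tilde t$.

**Lemma 1.** Let $x=\sigma_n^{\epsilon}\circ w$ with $\epsilon=\pm1$ and $w$ supported in $D'$. Then $\tilde x(\tilde\kappa)$ has the same endpoints as $\tilde\kappa$, is not isotopic to it rel endpoints, and lies strictly to the right (for $\epsilon=1$), resp. left (for $\epsilon=-1$), of $\tilde\kappa$ at $\tilde s$.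

**Step 1: $w$ plays no role.** The set $(D\setminus D')\setminus p_{n+1}$ is connected and contains $\partial D$. Every component of its preimage covers it, hence meets $\partial\Sigma_p$. On such a component $\tilde w$ covers the identity, so it is a deck transformation there; being the identity on $\partial\Sigma_p$, it is the identity. Hence $\tilde w(\tilde\kappa)=\tilde\kappa$, and $\tilde x(\tilde\kappa)$ is the lift of $\sigma_n^{\epsilon}(\kappa)$ starting at $\tilde s$. Since $\tilde x$ fixes $\partial\Sigma_p$ pointwise, it ends at $\tilde t$.

**Step 2: the image arc for $\epsilon=1$, put into good position.** Take a disc $B$ around the arc $p_np_{n+1}$, identified (with its orientation) with the unit disc in $\mathbb C$, so that $p_n=-\frac12$, $p_{n+1}=\frac12$ and $\kappa\cap B$ is the vertical diameter traveled from $i$ to $-i$. East, where $p_{n+1}$ is, is indeed on the traveler's left. Let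
$$\sigma_n(re^{i\psi})=re^{i(\psi+\pi g(r))},$$
with $g$ nonincreasing, $g=1$ for $r\le\frac34$, $g=0$ near $r=1$, and $\sigma_n=\mathrm{id}$ outside $B$.

Fix a small $\eta>0$ and replace the rotation angle $\pi g$ by $(\pi-\eta)g$. While $\eta'$ increases from $0$ to $\eta$, the image of the diameter under rotation by $(\pi-\eta')g$ meets the circle $r=\frac12$ at angles $\frac{3\pi}2-\eta'$ and $\frac\pi2-\eta'$ only, so it avoids the marked points. Thus $\sigma_n(\kappa)$ is isotopic, rel endpoints and in the complement of the marked points, to an arc which agrees with $\kappa$ outside $B$ and inside $B$ consists of two pieces: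

* the image of the upper radius: at radius $r$ it has angle $\frac\pi2+(\pi-\eta)g(r)\in[\frac\pi2,\frac{3\pi}2-\eta]$;
* the image of the lower radius: at radius $r$ it has angle $-\frac\pi2+(\pi-\eta)g(r)\in[-\frac\pi2,\frac\pi2-\eta]$.

These meet the vertical diameter only at $0$ and where $g=0$, and there they coincide with $\kappa$. The first piece leaves $\kappa$ to the west, the second returns to $\kappa$ from the east. So push the initial segment along which the arc coincides with $\kappa$ slightly to the west, that is, to the traveler's right, keeping $s$ fixed, and the final one slightly to the east, keeping $t$ fixed. The resulting arc $\kappa'$ leaves $s$ on the right of $\kappa$, and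
$$\kappa\cap\kappa'=\{s,o,t\},\qquad o=0,$$
with a transverse crossing at $o$.

**Step 3: two loops and their classes.** Subdivide at $o$: $\kappa=\kappa_1\kappa_2$, $\kappa'=\kappa_1'\kappa_2'$. The loop $\kappa_1\bar\kappa_1'$ bounds a disc consisting of the points of $B$ with angle between $\frac\pi2$ and $\frac\pi2+(\pi-\eta)g(r)$ and a thin strip along $\kappa$. It contains $p_n$ (at $r=\frac12$, angle $\pi$) and no other marked point. It lies west of $\kappa_1$, on the traveler's right, so the loop runs clockwise and its class in $\mathbb Z/p$ is $-1$. In the same way $\kappa_2\bar\kappa_2'$ bounds a disc that contains only $p_{n+1}$ and lies on the traveler's left, so its class is $+1$. The sum is $0$, in agreement with Step 1: the lift $\tilde\kappa'$ of $\kappa'$ from $\tilde s$ ends at $\tilde t$.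

**Step 4: the lifted arcs are disjoint in the interior and not isotopic.** Let $o_a\in\tilde\kappa$ and $o_b\in\tilde\kappa'$ be the points above $o$. The class $-1$ of $\kappa_1\bar\kappa_1'$ is nonzero in $\mathbb Z/p$, so $o_a\ne o_b$. A common interior point of $\tilde\kappa$ and $\tilde\kappa'$ would lie above $o$. Hence their interiors are disjoint.

Let $\tau$ be the deck transformation with $\tau o_a=o_b$; then $\tau\ne1$. The arc $\tau\tilde\kappa$ is disjoint from $\tilde\kappa$, endpoints included. Indeed each point of $\kappa$ has exactly one lift on $\tilde\kappa$, and $\tau$ moves it, as the deck group acts freely away from the branch points. The arc $\tau\tilde\kappa$ meets $\tilde\kappa'$ only above $\{s,o,t\}$. Above $s$ and $t$ it passes through $\tau\tilde s\ne\tilde s$ and $\tau\tilde t\ne\tilde t$; above $o$ it passes through $o_b\in\tilde\kappa'$, and the crossing is transverse. So the closed curve $\tilde\kappa\cup\tilde\kappa'$ has intersection number $\pm1$ with the proper arc $\tau\tilde\kappa$. It is not null-homotopic, and $\tilde\kappa$, $\tilde\kappa'$ are not isotopic rel endpoints.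

**Step 5: comparing directions.** The interiors of $\tilde\kappa$ and $\tilde\kappa'$ do not meet, so the number of intersection points is minimal and the arcs are compared at $\tilde s$. The covering is an orientation-preserving local diffeomorphism there, and $\kappa'$ leaves on the right of $\kappa$. So $\tilde\kappa'$, which is isotopic rel endpoints to $\tilde x(\tilde\kappa)$, is strictly to the right of $\tilde\kappa$.

**Step 6: $\epsilon=-1$.** Reflect the picture in the vertical axis of $B$. This exchanges $p_n$ and $p_{n+1}$, turns $\sigma_n$ into $\sigma_n^{-1}$, keeps $\kappa$ with its direction, and exchanges right and left. The two loop classes become $+1$ and $-1$. Steps 2–5 used only a neighborhood of $B\cup\kappa$ and the fact that each loop encloses exactly one marked point, so they apply unchanged. $\square$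

**Corollary 2** (also in Harvey–Kawamuro–Plamenevskaya). If $L$ is a transverse stabilization, $M_p(L)$ is overtwisted for all $p\ge2$.

*Proof.* By Fact 1, $L$ is the closure of a braid conjugate to $\sigma_n^{-1}\gamma$ with $\gamma\in B_n$, and $\gamma$ is supported in $D'$. By Lemma 1 with $\epsilon=-1$ the monodromy of the open book in Fact 2 moves $\tilde\kappa$ strictly to the left. It is not right-veering, so by Fact 3(a) the contact structure is not tight. $\square$

## Negative winding around $A$ and a second embedding of a solid torus

Look at the torus $\{\rho^2=2\}$. On the vector $\partial_\psi-2\partial_\theta$ the form $d\theta+\rho^2d\psi$ takes the value $\rho^2-2$. So the curves $\theta=-2\psi+const$ on this torus are Legendrian. Just outside it ($\rho^2>2$) the parallel curves are positively transverse when directed by $\psi$. Just inside it they are positively transverse when directed the other way. The outside region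
$$V=\{\rho^2>2\}\cup A$$
is a solid torus around $A$, and $sl(A)=-1$. On the inside, directed backwards, we meet $U_2$, with $sl=-3$. Both sides contain the same standard solid torus, with the same framing but different $sl$ of the core. This is what produces a change of self-linking number.

**Lemma 3.** Let $L\subset V$ be a transverse knot whose class in $H_1(V)=\mathbb Z[A]$ is $w$. Then there is a transverse knot $K$ smoothly isotopic to $L$ with
$$sl(K)=sl(L)-2w .$$

Before the proof, test it on $U_k$, which has $w=-1$ (its $\psi$-winding). It lies in $V$ when $2<\rho_0^2$ and is transverse when $\rho_0^2<k$, so this needs $k\ge3$. Then the lemma produces an unknot with $sl=1-2k+2=3-2k$; for $U_3$ it is $-3$. The knots $U_1$ and $U_2$ do not fit into $V$. For $U_1$ this must be so: the lemma would give an unknot with $sl=+1$, against Bennequin's inequality. Of course $U_3$ is a stabilization, so it is not yet what we want.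

For the proof let $\mathcal V=\mathbb R^2\times S^1_\phi$ with contact form $d\phi+R^2d\vartheta$, where $(R,\vartheta)$ are polar and $(a,b)$ Cartesian coordinates on $\mathbb R^2$. Let $\mathcal V_B=\{R\le B\}$, with core $\{0\}\times S^1$ oriented by $\phi$.

**Step 1: the embedding $G_1$, with core $A$.** The purpose is to identify $V$ with $\mathcal V$. On $V$ put
$$\phi=\psi,\qquad \vartheta=\theta+2\psi,\qquad R^2=\frac1{\rho^2-2}.$$
Then
$$d\theta+\rho^2d\psi=d\vartheta+(\rho^2-2)\,d\psi=(\rho^2-2)\,(d\phi+R^2d\vartheta),\qquad \alpha=(r_2^2-2r_1^2)\,(d\phi+R^2d\vartheta).$$
The function $Re^{i\vartheta}=z_1e^{2i\psi}/\sqrt{r_2^2-2r_1^2}$ is smooth along $A$, where $z_1=0$. Conversely, from $\rho^2=2+R^{-2}$ and $r_1^2=1/(1+\rho^2)$ one finds the inverse map explicitly, with $q=Re^{i\vartheta}$: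
$$G_1(q,\phi)=\Big(\frac{q\,e^{-2i\phi}}{\sqrt{1+3|q|^2}},\ \sqrt{\tfrac{1+2|q|^2}{1+3|q|^2}}\;e^{i\phi}\Big).$$
So $G_1:\mathcal V\to V$ is a diffeomorphism which pulls $\alpha$ back to a positive multiple of $d\phi+R^2d\vartheta$; it preserves coorientation and orientation. Its core is $A$, with $sl(A)=-1$. The product parallels of the core are curves $\theta=-2\psi+const$. Their linking number with $A$ is their $\theta$-winding, $-2$. So the product framing is $-2$ relative to the Seifert framing.

Since $L$ is compact, $L=G_1(\Pi)$ for a transverse knot $\Pi$ in the interior of some $\mathcal V_B$, and $\Pi$ has class $w$ in $H_1(\mathcal V)=\mathbb Z$.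

**Step 2: the embedding $G_2$, with core $U_2$.** The purpose is to embed the same $\mathcal V_B$, however large $B$ is, on the other side of $\{\rho^2=2\}$. In the region $0<\rho^2<2$, $\theta+2\psi\not\equiv\pi$, use coordinates $x\in\mathbb R/2\pi\mathbb Z$, $z\in(-\pi,\pi)$ and $u>\frac12$ given by
$$\psi=-x,\qquad \theta=2x+z,\qquad u=\frac1{2-\rho^2}.$$
Then
$$d\theta+\rho^2d\psi=dz+(2-\rho^2)\,dx=(2-\rho^2)\,(dx+u\,dz).$$
The region $\{u>\frac12,\ |z|<\pi\}$ of the $(u,z)$-plane has infinite area, so there is room for the disc $\{R\le B\}$. Choose $K_0>2B/\pi$ and $u_0>\frac12+K_0B$, and let
$$f(a,b)=(u,z)=\Big(u_0+K_0a,\ \frac{2b}{K_0}\Big).$$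
On $\{R\le B\}$ this has $u>\frac12$ and $|z|<\pi$, and these inequalities persist on a slightly larger disc. With $R^2d\vartheta=a\,db-b\,da$,
$$f^*(u\,dz)=2a\,db+\frac{2u_0}{K_0}\,db=R^2d\vartheta+dh,\qquad h=ab+\frac{2u_0}{K_0}\,b .$$
Set
$$G_2(q,\phi)=\big(x=\phi-h(q),\ (u,z)=f(q)\big).$$
It is an embedding, because $f$ is injective and $\phi=x+h(q)$. It satisfies $G_2^*(dx+u\,dz)=d\phi-dh+R^2d\vartheta+dh=d\phi+R^2d\vartheta$. So $G_2:\mathcal V_B\to S^3$ is a contact embedding preserving coorientation and orientation.

Its core $T_2$ is $u=u_0$, $z=0$, $x=\phi$: the curve $\rho=\rho_0<\sqrt2$, $\theta=2\phi$, $\psi=-\phi$. This is $U_2$, an unknot with $sl(T_2)=-3$.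

The product framing is computed from the parallel over $q=(-a_1,0)$, $0<a_1\le B$, where $h=0$. It is the curve $T_2'$ with the same $\theta$ and $\psi$ and a smaller radius $\rho_1<\rho_0$. In $\{\rho\le\rho_1\}$ the curve $T_2'$ is homologous to $2O$, and in $\{\rho\ge\rho_0\}$ the curve $T_2$ is homologous to $-A$. So $lk(T_2,T_2')=2\cdot(-1)\cdot lk(A,O)=-2$. The product framing is again $-2$.

**Step 3: $G_1$ and $G_2$ are smoothly the same.** Both cores are oriented unknots, so an ambient isotopy carries one to the other with orientation. Two orientation-preserving tubular neighborhoods of the same oriented knot are ambient isotopic up to a framing change, and here both product framings are $-2$. Hence $G_1|_{\mathcal V_B}$ and $G_2$ are ambient isotopic. In particular $K:=G_2(\Pi)$ is smoothly isotopic to $L=G_1(\Pi)$. It is positively transverse because $G_2$ is a contact embedding preserving coorientation.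

**Step 4: comparing self-linking numbers.** Let $\mathbf e$ be the nowhere zero section of the contact structure of $\mathcal V$ that projects to a constant vector of $\mathbb R^2$; it exists because $\partial_\phi$ is transverse to the contact planes. Let $v$ be the section over $S^3$ used in the definition of $sl$. Over the image of $G_i$, compare $v$ with $(G_i)_*\mathbf e$ in the oriented plane bundle $\xi_{std}$. The degree of rotation of $v$ relative to $(G_i)_*\mathbf e$ along loops is a homomorphism $H_1(\mathcal V_B)=\mathbb Z\to\mathbb Z$. Let $d_i$ be its value on the core; then its value on $\Pi$ is $w\,d_i$.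

Along a positively transverse knot, $\xi_{std}$ is identified, with orientation, with the normal bundle. So rotating the section that defines a push-off by degree $k$ changes the linking number by $k$. Hence
$$sl(G_i(\Pi))=lk\big(G_i(\Pi),G_i(\Pi^{\mathbf e})\big)+w\,d_i,\qquad sl(\text{core}_i)=-2+d_i .$$
In the second formula we used that the push-off of the core along $\mathbf e$ is a product parallel. The linking number in the first formula is the same for $i=1,2$, by Step 3. Therefore
$$sl(K)-sl(L)=w\,(d_2-d_1)=w\,\big(sl(T_2)-sl(A)\big)=w\,(-3+1)=-2w.\qquad\square$$

## A fast outer strand and a ring turning slowly backwards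

We now need a transverse closed braid inside $V$ with negative total winding around $A$, and yet with a large twist coefficient. Giving $N$ positive full turns to all $m$ strands would add $Nm$ to the winding. But a factor $\Delta_m^{2N}$ can be obtained by moving a single strand around the others $N$ times. The price is $N$ negative full twists of the remaining strands, and these are hidden inside a disc $D'$, where Lemma 1 does not look. The remaining strands may then turn backwards slightly, so that the total winding becomes negative. The transversality condition in $V$ limits this: a ring turning by $-\mu$ of a full turn at radius $\rho_b>\sqrt2$ needs $\mu\rho_b^2<1$, hence $\mu<\frac12$.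

**Step 1: parameters.** Fix integers $N<M$ and a prime $m$ with
$$N\ge P+1,\quad M\text{ odd},\quad M\ge N+d,\quad\gcd(M,m-1)=1,\quad m-1>2M. \tag{1}$$
To find them, choose $N$ and $M$, then, by Dirichlet's theorem, a large prime $m\equiv2\pmod M$. This residue is prime to $M$ because $M$ is odd, and $m-1\equiv1\pmod M$. Note that $m>2M>P$.

Choose $\rho_b$ with $2<\rho_b^2<\frac{m-1}M$ and $\rho_a>\rho_b$. Fix $\lambda>1$ with $\lambda\rho_b^2\frac M{m-1}<1$, and $\varepsilon_0\in(0,1)$ with $\frac1{1-\varepsilon_0}<\lambda$. Let $\chi:[0,2\pi]\to[0,1]$ be smooth and nondecreasing, equal to $0$ near $0$ and to $1$ near $[2\pi(1-\varepsilon_0),2\pi]$, with $2\pi\chi'\le\lambda$. This is possible because the average of $2\pi\chi'$ over $[0,2\pi(1-\varepsilon_0)]$ is $\frac1{1-\varepsilon_0}<\lambda$.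

**Step 2: the motion.** Place $m-1$ ring points at radius $\rho_b$ and angles $2\pi j/(m-1)$, and one point $a$ at radius $\rho_a$ and angle $0$.

* For $\theta\in[0,2\pi(1-\varepsilon_0)]$ the ring rotates by $-2\pi\frac M{m-1}\chi(\theta)$ and $a$ rotates by $+2\pi N\chi(\theta)$.
* For $\theta\in[2\pi(1-\varepsilon_0),2\pi]$ the point $a$ and the ring point at angle $0$ are exchanged counterclockwise along the small ellipse
$$\rho=\tfrac{\rho_a+\rho_b}2\pm\tfrac{\rho_a-\rho_b}2\cos t,\qquad \psi=\pm\eta\sin t,$$
with the upper signs for $a$, while $t=t(\theta)$ increases smoothly from $0$ to $\pi$ and is constant near the ends of the interval. The other points rest. Here $0<\eta<\pi/(m-1)$, so the ellipse avoids them.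

At the end of the first phase the ring has returned to itself as a set and $a$ to its place, so the motion closes up to a smooth closed braid. Call it $L_1$.

**Step 3: $L_1$ is transverse and lies in $V$.** In the first phase the ring satisfies $\rho_b^2\,d\psi/d\theta\ge-\lambda\rho_b^2\frac M{m-1}>-1$, and $a$ has $d\psi/d\theta\ge0$. In the second phase $d\psi/d\theta\ge-C\eta/\varepsilon_0$ with $C$ independent of $\eta$, and $\rho\le\rho_a$. So $\rho^2\,d\psi/d\theta>-1$ once $\eta$ is small. Thus $d\theta+\rho^2d\psi>0$ along $L_1$. All radii are at least $\rho_b>\sqrt2$, so $L_1\subset V$.

**Step 4: $L_1$ is a knot, and its winding is negative.** The ring rotation shifts the $m-1$ ring places by $-M$, which is an $(m-1)$-cycle because $\gcd(M,m-1)=1$. Composed with the transposition of $a$ and a ring place it is an $m$-cycle. So $L_1$ is a knot. Its class in $H_1(V)$ is its total $\psi$-winding. The ring contributes $(m-1)\cdot\big(-\frac M{m-1}\big)=-M$, the loops of $a$ contribute $N$, and the exchange contributes nothing. So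
$$w=N-M\le-d<0. \tag{2}$$

**Step 5: the braid.** Let $D'$ be a round disc containing the ring and not $a=:p_m$. Let $p_{m-1}$ be the ring point at angle $0$, and $\sigma_{m-1}$ the half twist along the radial segment from $p_{m-1}$ to $a$. Rotating everything once counterclockwise moves $a$ around $D'$ once and twists $D'$ once. So a single loop of $a$ around the resting $D'$ is $\Delta_m^2\Delta_{D'}^{-2}$, where $\Delta_m^2$ and $\Delta_{D'}^2$ are the right-handed boundary twists. Since $\Delta_m^2$ is central, the braid of $L_1$ is, up to conjugacy,
$$\beta=\Delta_m^{2N}x,\qquad x=\sigma_{m-1}\circ w',\quad w'\text{ supported in }D', \tag{3}$$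
where $w'$ is $\Delta_{D'}^{-2N}$ composed with the ring rotation. This $x$ has the form required in Lemma 1, with $n=m-1$ and $\epsilon=+1$.

The ring rotation is the $(-M)$-th power of the rotation of $m-1$ points by $2\pi/(m-1)$, so its exponent sum is $-M(m-2)$. The $N$ loops of $a$ have exponent sum $N\big(m(m-1)-(m-1)(m-2)\big)=2N(m-1)$. Hence
$$e(\beta)=2N(m-1)-M(m-2)+1=(2N-M)(m-1)+(M+1). \tag{4}$$

## Twist coefficients upstairs: $M_p(L_1)$ is universally tight for $2\le p\le P$

**Step 1: $\beta$ is freely isotopic to a pseudo-Anosov map.** We exclude the other two cases of the Nielsen–Thurston classification.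

Suppose $\beta$ is reducible. The outermost curves of an invariant essential multicurve bound disjoint discs permuted by $\beta$. As $\beta$ permutes the marked points transitively, these discs contain all $m$ points, and each contains the same number $k$ of them, with $2\le k\le m-1$ and $k\mid m$. This is impossible because $m$ is prime.

Suppose $\beta$ is periodic. Every power of $\varepsilon$ fixes a marked point, so it does not act as an $m$-cycle. By Fact 5, $\beta$ is conjugate to some $\delta^j$, so $(m-1)\mid e(\beta)$, and by (4) $(m-1)\mid M+1$. But $0<M+1<2M<m-1$, a contradiction.

So $\beta$ is pseudo-Anosov. So is $x$, which is freely isotopic to $\beta$ because $\Delta_m^2$ is freely isotopic to the identity.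

**Step 2: pass to the cover.** Let $2\le p\le P$. The aim is to show that $\tilde x$ and $\tilde\beta$ are freely isotopic to pseudo-Anosov maps and that
$$c(\tilde\beta)=\frac Np+c(\tilde x). \tag{5}$$

Since $m>P$ is prime, $\gcd(m,p)=1$ and $\partial\Sigma_p$ is connected. Let $\phi$ be the pseudo-Anosov representative of $x$. Isotope $x$, rel $\partial D$ and fixing the set of marked points throughout, so that $x=\phi$ outside a collar of $\partial D$ and $x$ rotates by $c(x)$ full turns across the collar. Since $\Delta_m^{2N}$ may be supported in the collar, $\beta=\Delta_m^{2N}x$ then equals $\phi$ outside the collar and rotates by $N+c(x)$ full turns across it.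

Isotopies preserving the marked points lift to $\Sigma_p$. Outside the lifted collar, $\tilde x$ and $\tilde\beta$ are lifts of $\phi$ (possibly different ones, differing by a deck transformation). Any lift of $\phi$ preserves the lifted measured foliations up to the same factors. A singularity away from the marked points keeps its number of prongs. A $k$-prong at a marked point ($k\ge1$) becomes a $pk$-prong, with $pk\ge2$, which is a regular point if $pk=2$. The $q$ boundary prongs become $pq$, still equally spaced. So every lift of $\phi$ is pseudo-Anosov.

The collar of $\partial\Sigma_p$ is a $p$-fold cyclic cover of the collar of $\partial D$. So a rotation by $c$ full turns downstairs, lifted so as to be the identity on $\partial\Sigma_p$, is a rotation by $c/p$ full turns upstairs, with the same handedness. Therefore $c(\tilde x)=c(x)/p$ and $c(\tilde\beta)=(N+c(x))/p$, which gives (5).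

**Step 3: $c(\tilde x)\ge0$.** Here Lemma 1 is used. Suppose $c(\tilde x)<0$. Then $c(\tilde x^{-1})>0$, and $\tilde x^{-1}$ is right-veering by Fact 3(b). Apply this to the arc $\tilde x(\tilde\kappa)$: its image $\tilde\kappa$ is strictly to the right of $\tilde x(\tilde\kappa)$ or isotopic to it. But by Lemma 1, $\tilde x(\tilde\kappa)$ is strictly to the right of $\tilde\kappa$. Contradiction.

**Step 4: tightness.** By (5) and Step 3, $c(\tilde\beta)\ge N/p\ge(P+1)/P>1$. By Fact 2 the contact structure on $M_p(L_1)$ is supported by $(\Sigma_p,\tilde\beta)$, and by Fact 4 it is universally tight and weakly fillable.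

## The pair $(L_1,L_2)$, and an example with 13 strands

Apply Lemma 3 to $L_1\subset V$. By (2) it gives a transverse knot $K$, smoothly isotopic to $L_1$, with
$$sl(K)=sl(L_1)-2w=sl(L_1)+2(M-N)\ge sl(L_1)+2d. \tag{6}$$
Let $L_2$ be the $(M-N)$-fold transverse stabilization of $K$; note $M-N\ge d\ge1$. Then $L_2$ is smoothly isotopic to $K$, hence to $L_1$, and $sl(L_2)=sl(K)-2(M-N)=sl(L_1)$.

By Corollary 2, $M_p(L_2)$ is overtwisted for every $p\ge2$. By the previous section, $M_p(L_1)$ is universally tight and weakly fillable for $2\le p\le P$. By (6), $sl(L_1)\le\overline{sl}-2d$. This proves the Theorem. Tightness is preserved by contactomorphisms, so for $2\le p\le P$ the two covers are not contactomorphic. Since $P$ is arbitrary, the answer to the question is negative for every $p\ge2$. $\blacksquare$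

**Example for $p=2$.** Take $N=3$, $M=5$, $m=13$. Then $\gcd(5,12)=1$ and $12>10$, so (1) holds with $P=2$ and $d=2$; the ring radius satisfies $2<\rho_b^2<\frac{12}5$. The braid consists of $12$ ring strands rotated by $-5/12$ of a turn and one outer strand looping $+3$ times around them, followed by $\sigma_{12}$. Here $w=3-5=-2$, and by (4)
$$e(\beta)=72-55+1=18,\qquad sl(L_1)=18-13=5,\qquad sl(K)=5+4=9 .$$
In the double cover $c(\tilde\beta)\ge\frac32$. The knot $L_2$ is $K$ stabilized twice, and $sl(L_2)=5$.

**Remark on the range of $p$.** One pair works simultaneously for all $2\le p\le P$, with $P$ arbitrary. No claim is made that one pair works for all $p\ge2$ at once: the estimate $c(\tilde\beta)\ge N/p$ gives tightness of $M_p(L_1)$ only when $N\ge p$ and $\gcd(m,p)=1$.
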